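# Perfect subsets of positive $\Pi^0_2$ sets and $\Sigma^0_2$ induction

## 1. Guessing that perfect trees decide $\Sigma^0_2$ facts

Consider the statement "every $\Pi^0_2$ set of positive measure contains a perfect subset", formalized in second-order arithmetic and called $\mathsf{PPS}(\Pi^0_2)$. The question comes from Chitat Chong, Wei Li, Wei Wang, Yue Yang, "On The Computability of Perfect Subsets of Sets with Positive Measure", arXiv:1808.06082 (2018): does $\mathsf{PPS}(\Pi^0_2)$ imply $I\Sigma^0_2$, induction for $\Sigma^0_2$ formulas, over $\mathsf{RCA}_0$?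

The first guess is *yes*. A perfect subset of $X$ hands us a path $x\in X$. When $X$ is $\Pi^0_2$, the condition $x\in X$ can say that something about $x$ happens infinitely often. So $\mathsf{PPS}(\Pi^0_2)$ seems able to certify facts of the form "this happens infinitely often", and deciding finitely many such facts at once is what $I\Sigma^0_2$ provides: for every $a$ and every $\Sigma^0_2$ formula it yields the set of $i<a$ satisfying the formula. Let us fix the definitions and test the guess.

**Conventions.** The base system is $\mathsf{RCA}_0$: basic arithmetic, induction $I\Sigma^0_1$ and $\Delta^0_1$-comprehension. A model is a pair $(M,\mathcal S)$ with numbers $M$ and sets $\mathcal S$. We use freely that $\mathsf{RCA}_0$ proves $B\Sigma^0_1$ (bounding for $\Sigma^0_1$ formulas), induction for $\Pi^0_1$ formulas, the least number principle for $\Sigma^0_1$ and $\Pi^0_1$ formulas, and definition of functions by primitive recursion. Its first-order part is $I\Sigma_1$. $\mathsf{WKL}_0$ adds that every infinite binary tree has a path. Strings are elements of $2^{<\omega}$. For a set of strings $U$, $[U]=\{x\in 2^\omega:\exists\sigma\in U\,(\sigma\prec x)\}$.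 For a tree $T\subseteq 2^{<\omega}$, $[T]$ is the set of its infinite paths.

**Definition ($\Pi^0_2$ sets).** A $\Pi^0_2$ set is coded by a single set of the model, coding a sequence $(U_n)_{n\in\omega}$ of sets of strings. It stands for $X=\bigcap_n[U_n]$, so $x\in X$ iff $\forall n\,\exists\sigma\in U_n\,(\sigma\prec x)$. Parameters are thus allowed.

**Definition (positive).** $X$ is positive if there is a rational $q>0$ such that for every $n$ there is an $s$ with $\mu\big(\bigcap_{i<n}[U_i\cap 2^{\le s}]\big)\ge q$. The measure of this clopen set is a finite sum.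

**Definition (perfect tree).** A tree $T\subseteq 2^{<\omega}$ is perfect if it contains the empty string and every node of $T$ has two incomparable extensions in $T$.

**Definition ($\mathsf{PPS}(\Pi^0_2)$).** For every code $(U_n)_n$ of a positive $\Pi^0_2$ set $X$ there is a perfect tree $T$ such that every path $x\in[T]$ in the model satisfies $x\in X$.

**Test 1: infinitely many ones.** Let $U_n=\{\sigma:\exists j\,(n\le j<|\sigma|,\ \sigma(j)=1)\}$. Then $X$ is the set of $x$ with infinitely many ones. For $n\ge1$ and $s\ge n$, the set $\bigcap_{i<n}[U_i\cap2^{\le s}]$ consists of the $x$ with a one in some position $j$, $n-1\le j<s$. Its measure is $1-2^{-(s-n+1)}\ge 1/2$, so $X$ is positive. The tree of all $\sigma$ with $\sigma(2i)=1$ whenever $2i<|\sigma|$ is perfect, because the odd positions are free, and all its paths are in $X$. No information is gained: we could write the tree down.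

**Test 2: two colors.** Let $f:\mathbb N\to2$, and let $U_n$ be the set of nonempty $\sigma$ with $|\sigma|\ge n$ whose first bit equals $f(j)$ for some $n\le j\le|\sigma|$. For each $n$, with $s=\max(1,n)$, all strings of length $s$ with first bit $f(n)$ lie in $U_i$ for every $i<n$. So the measure is at least $1/2$, and $X$ is positive. If $x\in X$, then the color $x(0)$ occurs infinitely often. We did gain information: one bit of $x$ names a color that occurs infinitely often.

**Test 3: several facts at once.** Suppose sets $g(s)\subseteq\{0,\dots,a-1\}$ are given, and we want the set $Q$ of all $i<a$ that lie in $g(s)$ for infinitely many $s$. Repeat Test 2 with the $2^a$ possible values of $g(s)$ as colors. A path names a set $P$ with $g(s)=P$ infinitely often, so $P\subseteq Q$. Equality may fail. If $a=2$ and $g(s)=\{s\bmod2\}$, then $P=\{0\}$ is a possible outcome while $Q=\{0,1\}$. The missing condition "if $i\notin P$ then $i$ lies in only finitely many $g(s)$" is $\Sigma^0_2$, and it does not fit into the sets $U_n$ in the way that $P\subseteq Q$ does.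

So this coding gives a pigeonhole principle and no more. It does not rule out a cleverer coding. The theorems below do: the guess is wrong, and the pigeonhole part of it is right.

**Theorem A.** $\mathsf{WKL}_0+\mathsf{PPS}(\Pi^0_2)$ is $\forall\Pi^0_3$-conservative over $\mathsf{RCA}_0$: if it proves $\forall X\,\psi(X)$ with $\psi\in\Pi^0_3$, then so does $\mathsf{RCA}_0$. Hence it does not prove $I\Sigma^0_2$.

**Theorem B.** $\mathsf{RCA}_0+\mathsf{PPS}(\Pi^0_2)\vdash B\Sigma^0_2$. Hence "$\Pi^0_3$" in Theorem A cannot be replaced by "$\Pi^0_4$".

So $\mathsf{PPS}(\Pi^0_2)$ does **not** imply $I\Sigma^0_2$ over $\mathsf{RCA}_0$, nor even over $\mathsf{WKL}_0$. Theorem B is a complement and is not needed for this answer.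

## 2. The pigeonhole content: $\mathsf{PPS}(\Pi^0_2)$ proves $B\Sigma^0_2$

Recall that $B\Sigma^0_2$ says, for $\Sigma^0_2$ formulas $\chi$, that $\forall x{<}a\,\exists y\,\chi(x,y)$ implies $\exists b\,\forall x{<}a\,\exists y{<}b\,\chi(x,y)$. It is equivalent to $B\Pi^0_1$: merge the existential quantifier of $\chi$ with $\exists y$ into one quantifier over pairs; a bound on the pairs bounds $y$.

**Step 1: from perfect subsets to infinite pigeonhole.** This step extends Test 2 to $k$ colors, where $k$ may be nonstandard. We show that for every $k\ge1$ and $f:\mathbb N\to k$ some $f^{-1}(i)$ is infinite. Let $2^l\ge k$. For $|\sigma|\ge l$ let $r(\sigma)<2^l$ be the number coded by the first $l$ bits of $\sigma$. Put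
$$U_n=\{\sigma:\ |\sigma|\ge\max(l,n),\ \exists j\,(n\le j\le|\sigma|,\ f(j)=r(\sigma))\}.$$
Given $n$, let $s=\max(l,n)$. Every $\sigma$ of length $s$ with $r(\sigma)=f(n)$ lies in $U_i$ for all $i<n$: take $j=n$, and note $i\le n\le s$. So $\mu(\bigcap_{i<n}[U_i\cap2^{\le s}])\ge2^{-l}$, and the set is positive. Let $T$ be a perfect tree all of whose paths lie in it. $T$ has a path $x$ in the model: starting from the empty string, repeatedly take the least proper extension in $T$. For every $n$, some $\sigma\prec x$ is in $U_n$, so there is $j\ge n$ with $f(j)=r(x)$, the number coded by the first $l$ bits of $x$. So $f^{-1}(r(x))$ is infinite.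

**Step 2: from pigeonhole to $B\Pi^0_1$.** The purpose is to find one bound for all $x<a$ by following whichever $x$ currently needs the largest witness. Let $a\ge1$ and assume $\forall x{<}a\,\exists y\forall z\,\theta(x,y,z)$ with $\theta\in\Delta^0_0$. Let $y_x(s)$ be the least $y$ with $\forall z{\le}s\,\theta(x,y,z)$. It exists, is nondecreasing in $s$, and is at most any $y$ with $\forall z\,\theta(x,y,z)$. Let $f(s)<a$ be the least $x$ for which $y_x(s)$ is maximal. By Step 1 there is an $x$ with $f(s)=x$ for infinitely many $s$. Let $y^*$ satisfy $\forall z\,\theta(x,y^*,z)$. For infinitely many $s$, every $x'<a$ has $y_{x'}(s)\le y_x(s)\le y^*$; by monotonicity $y_{x'}(s)\le y^*$ for all $s$. So for each $x'<a$ we have $\forall s\,\exists y{\le}y^*\,\forall z{\le}s\,\theta(x',y,z)$. If no $y\le y^*$ satisfied $\forall z\,\theta(x',y,z)$, then $B\Sigma^0_1$ would bound, by a single $s$, counterexamples $z$ for all $y\le y^*$, a contradiction. Hence $b=y^*+1$ is the bound required. This proves $B\Pi^0_1$, hence $B\Sigma^0_2$.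

**Step 3: why $\Pi^0_3$ is optimal.** We check that $B\Sigma_2$ consists of $\Pi_4$ sentences. Over $I\Sigma_1$, an instance of $B\Pi_1$ is the universal closure of
$$\forall x{<}a\,\exists y\forall z\,\theta\ \to\ \exists b\,\forall x{<}a\,\exists y{<}b\,\forall z\,\theta .$$
The antecedent is $\Pi_3$. In the consequent, $B\Sigma_1$ moves the bounded quantifiers behind $\forall z$, so it is $\Sigma_2$. The implication is therefore $\Sigma_3$, and its universal closure is $\Pi_4$. Some instance is unprovable in $I\Sigma_1$ (Paris–Kirby), hence in $\mathsf{RCA}_0$, whose first-order part is $I\Sigma_1$. But $\mathsf{RCA}_0+\mathsf{PPS}(\Pi^0_2)$ proves it. This completes the proof of Theorem B. $\square$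

## 3. Why $\forall\Pi^0_3$-conservativity excludes $I\Sigma^0_2$

Let $A(m,n)$ be the Ackermann function: $A(0,n)=n+1$, $A(m+1,0)=A(m,1)$, $A(m+1,n+1)=A(m,A(m+1,n))$. The formula "for all $n$, $A(m,n)$ is defined" is $\Pi_2$, and $I\Sigma_2$ proves induction for it. The step from $m$ to $m+1$ is a $\Sigma_1$-induction on $n$. So $I\Sigma_2$ proves that the Ackermann function is total. Totality is a $\Pi_2$ sentence, and $\mathsf{RCA}_0$ does not prove it, because the provably total functions of $\mathsf{RCA}_0$ are the primitive recursive ones (Parsons; Friedman). By the conservation statement in Theorem A, $\mathsf{WKL}_0+\mathsf{PPS}(\Pi^0_2)$ does not prove it either, so this theory does not prove $I\Sigma^0_2$. In the same way, its provably total functions are exactly the primitive recursive ones.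

From here on everything serves the proof of the conservation statement.

## 4. Cutting a model between the minima and maxima of large finite sets

Let $\varphi=\forall X\forall x\exists y\forall z\,\theta(X,x,y,z)$ with $\theta\in\Delta^0_0$, and suppose $\mathsf{RCA}_0\nvdash\varphi$. We must build a model of $\mathsf{WKL}_0+\mathsf{PPS}(\Pi^0_2)+\neg\varphi$. The plan is to take a countable nonstandard model $(M,\mathcal S)$ of $\mathsf{RCA}_0+\neg\varphi$ and find a proper initial segment $J$ of $M$. A set is *$M$-finite* if it is coded by an element of $M$. The second-order part of the new model is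
$$\mathrm{Cod}=\{D\cap J:\ D\ M\text{-finite}\}.$$
Fix $A\in\mathcal S$ and $a\in M$ with $\forall y\exists z\,\neg\theta(A,a,y,z)$. For this to survive, $J$ must be closed under bounding witnesses $z$ for given $y$. To arrange it, we make $J$ the limit of elements of a set $Y$ whose consecutive elements are so far apart that a witness always appears before the next element. This is possible because $\varphi$ is no more complex than $\forall\Pi^0_3$.

We build $M$-finite sets $F_0\supseteq F_1\supseteq\cdots$ (externally, $\omega$ many steps) and let $J=\{x:\exists k\ x<\min F_k\}$. The minima climb toward $J$ from below; the maxima stay above $J$. Suppose an $M$-finite $U$ with sections $U_i$ is meant to code, after intersecting with $J$, a set that is positive with witness $q$. For $f<f'$ ask whether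
$$R(f,f'):\qquad \mu\Big(\bigcap_{i<f}[U_i\cap2^{\le f'}]\Big)\ge q .$$
If $R(\min B,\max B)$ fails and we take $F_{k+1}=B$, then $J$ lies between $\min B$ and $\max B$ from above $\min B$ on, and positivity fails in $J$. If on the other hand $R$ holds for all pairs in some set $F^*$, we get for each $f\in F^*$ with successor $f^+$ a set $C_f\subseteq2^{f^+}$ of density at least $q$, all of whose strings have met $U_i$ for every $i<f$. We then want one finite tree $T$ which branches often and whose branches all pass through many of the $C_f$, and a subset $G\subseteq F^*$ marking where this happens. Then $T\cap J$ will be the perfect tree.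

Every step shrinks the set. We need a notion of size that can be reduced $\omega$ times, which survives both coloring and the passage from $F^*$ to $G$.

## 5. Large and sparse finite sets

Let $E(x)=2^{2^{3x}}$. Sections 5 to 9 are carried out in $I\Sigma_1$ (Lemma 1 in $\mathsf{RCA}_0$) and concern finite, that is, coded, sets of integers $\ge2$. We write $A<B$ for $\max A<\min B$.

**Definition (sparse).** $F$ is sparse if $E(x)\le y$ for all $x<y$ in $F$.

For example, $\{2,\,2^{64},\,E(2^{64})\}$ is sparse, since $E(2)=2^{2^6}=2^{64}$.

**Definition (large).** $F$ is $0$-large if $F\ne\emptyset$. $F$ is $(n+1)$-large if $F\neq\emptyset$ and, with $m=\min F$, there are $n$-large sets $B_1<\dots<B_m$ ("blocks") contained in $F\setminus\{m\}$.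

So $F$ is $1$-large exactly when $|F|>\min F$: $\{2,5,9\}$ is $1$-large and $\{2,5\}$ is not. The interval $\{2,\dots,14\}$ is $2$-large: the two blocks $\{3,4,5,6\}$ and $\{7,\dots,14\}$ have $4>3$ and $8>7$ elements. The relation "$F$ is $n$-large" is primitive recursive, since the list of $(n+1)$-large subsets of $F$ is computed from the list of $n$-large ones.

Two facts are used constantly. *Supersets of $n$-large sets are $n$-large*: for $n=0$ this is clear, and if $F\subseteq F'$ and $F$ is $(n+1)$-large, then $\min F'\le\min F$ and $F\setminus\{\min F\}\subseteq F'\setminus\{\min F'\}$, so the first $\min F'$ blocks of $F$ serve for $F'$. *An $(n+1)$-large set is $n$-large*, since it contains an $n$-large block.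

**On formalization.** $I\Sigma_1$ proves induction for formulas all of whose quantifiers are bounded by primitive recursive functions, and also $\Pi_1$-induction. In Lemma 2 the statements proved by induction are $\Pi_1$: "for all finite data there is a subset of the data such that …". In Lemma 4 (for fixed $F$, $R$) and Lemma 7 (for fixed $F$, $(C_f)$) all quantifiers range over objects whose codes are below a primitive recursive bound in the fixed data. All averages and probabilities are finite sums of rationals.

**Lemma 1.** For each standard $n$, $\mathsf{RCA}_0$ proves that every infinite set $Y$ of integers $\ge2$ has a finite $n$-large subset.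

*Proof.* Metainduction on $n$, for all infinite $Y$ at once. The case $n=0$ is trivial. For $n+1$ let $m=\min Y$. By $\Sigma^0_1$-induction on $j\le m$ there are $n$-large $B_1<\dots<B_j$ in $Y\setminus\{m\}$: given $B_1,\dots,B_j$, apply the case $n$ to the infinite set of elements of $Y$ above $m$ and above all these blocks. With $j=m$, the set $\{m\}\cup B_1\cup\dots\cup B_m$ is $(n+1)$-large. $\square$

**Lemma 2.** Let $D_1<\dots<D_k$ be $s$-large with sparse union $D$, $1\le k\le\min D$, and let $c$ be a coloring of $D$ with $k$ colors. Then there is a $c$-homogeneous $s$-large subset of $D$.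

*Proof.* Induction on $s$. For $s=0$ a singleton works. For $s+1$ use induction on $k$; for $k=1$ take $D_1$. Let $k\ge2$.

If some color does not occur in $D_1\cup\dots\cup D_{k-1}$, apply the case $k-1$ to these sets.

Otherwise each color $j$ has an element $x_j\le x:=\max D_{k-1}$ in $D_1\cup\dots\cup D_{k-1}$. This $x_j$ will be the minimum of the new set, if color $j$ wins later. Note $k\le\min D\le x$. Let $m=\min D_k$. By sparseness $m\ge E(x)\ge x^3+x\ge k^2x+k$. Now $D_k\setminus\{m\}$ contains $m$ consecutive $s$-large blocks. Form $\lfloor m/k\rfloor\ge kx$ groups of $k$ consecutive blocks. By the case $s$, each group contains a homogeneous $s$-large set. There are $k$ colors, so some color $j$ is used by at least $x\ge x_j$ groups. Then $x_j$ together with $x_j$ of these homogeneous sets of color $j$ is a homogeneous $(s+1)$-large set. $\square$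

**Corollary 3.** If $D$ is sparse and $(s+1)$-large and is colored with $k$ colors, $1\le k\le\min D$, then there is a homogeneous $s$-large subset.

*Proof.* Apply Lemma 2 to the first $k$ of the $\min D$ blocks of $D$. $\square$

So coloring costs only one level of largeness, if the number of colors is at most the minimum. The next lemma is the dichotomy announced in Section 4.

**Lemma 4.** Let $R(f,f')$, for $f\le f'$, be a relation such that $R(g,g')$ and $f\le g\le g'\le f'$ imply $R(f,f')$. If $F$ is $3c$-large, then either some $c$-large $B\subseteq F$ has $\neg R(\min B,\max B)$, or some $c$-large $F'\subseteq F$ has $R(f,f')$ for all $f<f'$ in $F'$.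

*Proof.* Assume every $c$-large $B\subseteq F$ has $R(\min B,\max B)$. We use $c$-large sets as spacers: two points with a $c$-large subset of $F$ between them are related by $R$. We show by induction on $t$ that every $(c+2t)$-large $F^*\subseteq F$ contains a $t$-large $F'$ with $R(f,f')$ for all $f<f'$ in $F'$, and a $c$-large $B$ with $\max F'\le\min B$.

For $t=0$ let $F'=\{\min F^*\}$ and $B=F^*$.

For $t+1$ let $m=\min F^*\ge2$, and take $(c+2t+1)$-large blocks $B_1<B_2$ in $F^*\setminus\{m\}$. $B_1$ is $c$-large. $B_2$ contains $\min B_2>m$ blocks that are $(c+2t)$-large; let $A_1<\dots<A_m$ be the first $m$ of them. The induction hypothesis gives $t$-large $A_i'\subseteq A_i$ and $c$-large $B^i\subseteq A_i$ with $\max A_i'\le\min B^i$. Let $F'=\{m\}\cup\bigcup_{i\le m}A_i'$. It is $(t+1)$-large. By monotonicity of $R$ it suffices to check $R$ for consecutive elements of $F'$. Between $m$ and $\min A_1'$ lies $B_1$. Between $\max A_i'$ and $\min A_{i+1}'$ lies $B^i$. Inside $A_i'$ use the induction hypothesis. Finally take $B=B^m$.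

Put $t=c$ and $F^*=F$. $\square$

## 6. The finite tree lemma, and two ways in which greedy branching dies

Fix a sparse $F$. For $f\in F$, $f\ne\max F$, let $f^+$ be the next element of $F$, and let $C_f\subseteq2^{f^+}$ be given. Functions depending on finitely many bits are treated as functions on $2^\omega$. $\mathbb E[g|\sigma]$ is the average of $g$ over the extensions of $\sigma$. $1_{C_f}$ is the indicator of having a prefix in $C_f$; it depends on the first $f^+$ bits. $\lfloor y\rfloor_p$ is the largest multiple of $2^{-p}$ that is $\le y$.

**Lemma 5.** Let $q>0$ be rational, $q\ge2^{1-\min F}$, $|C_f|\ge q2^{f^+}$ for all $f\in F\setminus\{\max F\}$, and let $F$ be $(4b+2)$-large. Then there are a $b$-large $G\subseteq F$ and a finite tree $T\ni\emptyset$ such that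

1. for consecutive $g<g'$ in $G$ there is $e\in F$, $g\le e<e^+\le g'$, such that every $\rho\in T$ of length $g'$ has a prefix in $C_e$;
2. for consecutive $g<g'<g''$ in $G$, every $\rho\in T$ with $|\rho|\le g$ has two incomparable extensions in $T$ of length $\le g''$.

If $C_f=2^{f^+}$ for all $f$, take $G=F$, $T=2^{\le\max F}$ and $e=g$. For $b=0$ take $G=\{\min F\}$ and $T=\{\emptyset\}$, since both conditions are vacuous. In general, a sensible person would build $T$ upward: keep a finite set $S$ of strings, and at each $f$ extend every $\sigma\in S$ to two strings in $C_f$. Let $f_0<f_1<\cdots$ enumerate $F$.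

**First obstruction.** Let $C_{f_i}$ be the set of strings of length $f_{i+1}$ with first bit $i\bmod2$. Each has density $1/2$. After serving $f_0$ all our strings begin with $0$, and none of them has an extension in $C_{f_1}$. So we must choose *which* $f$ to serve; that is why $G$ and the $e$'s appear. Here the even-indexed $f$ work, with the tree of strings beginning with $0$. In general we can color $f$ by the rounded profile $\tau\mapsto\lfloor\mathbb E[1_{C_f}|\tau]\rfloor_p$ for $\tau\in2^p$, and use Corollary 3 to make it constant.

**Second obstruction.** Constant profiles do not suffice. Fix $p=\min F$ and let $C_{f_i}$ be the set of strings of length $f_{i+1}$ whose bit in position $p$ is $i\bmod 2$. The profile at level $p$ is $1/2$ everywhere for all $f$, yet no string has prefixes in both $C_{f_0}$ and $C_{f_1}$. One could recolor at the finer level reached after serving $f_0$. But by then the choice of strings has been made, and it may be the wrong one for most later $f$.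

So before any string is extended we need a guarantee about a long series of future choices. The plan has three parts.

* *Averaging over the current strings.* Suppose $S$ has $K$ strings and each of $M$ sets $C_{\varepsilon_1},\dots,C_{\varepsilon_M}$ has conditional measure at least $\theta$ above each $\sigma\in S$. Choose one extension of each $\sigma$ at random, independently. For each $i$, with probability at least $\theta^K$ all $K$ extensions lie in $C_{\varepsilon_i}$. Hence some fixed set $Z$ of at least $M\theta^K/2$ indices is hit simultaneously with probability at least $2^{-M}\theta^K/2$. If $M$ is enormous compared with $K$ and $\theta$, then $Z$ is still large.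
* *Representatives.* We want to use many elements of a whole block $B_i'$, not just one $\varepsilon_i$. So we first thin the blocks, from the last to the first, until every $f\in B_i'$ behaves like $\varepsilon_i$ *with respect to every possible future*, that is, for every set $A\subseteq\{i+1,\dots,M\}$ of later blocks that might be selected. There are $2^M$ such sets, and sparseness makes this number of colors affordable.
* *Weights.* The guarantee is stored in functions $w_{i,A}$, rounded to finitely many values so that they can serve as colors.

## 7. Chains of promises, and a single branching step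

**Definition (chain).** A chain is a sequence $\mathcal H=(p_k,H_k,w_k)_{1\le k\le L}$, $L\ge0$, such that

* $p_k\in F$, $\emptyset\ne H_k\subseteq F\setminus\{\max F\}$, $p_k<\min H_k$;
* $f^+\le p_{k+1}$ for $f\in H_k$, $k<L$;
* $w_k:2^{p_k}\to[0,1]$ has values multiples of $2^{-p_k}$, and, with $w_{L+1}:=1$,
$$w_k(\tau)\le\mathbb E[1_{C_f}w_{k+1}|\tau]\quad\text{for all }f\in H_k,\ \tau\in2^{p_k}.\tag{1}$$

Read $w_k(\tau)$ as a promise: *whichever* $f\in H_k$ we serve next, extensions of $\tau$ in $C_f$ will carry at least the average weight $w_k(\tau)$ for the remaining entries. By sparseness $E(p_k)\le\min H_k$; also $p_k<p_{k+1}$. $\mathcal H^-$ denotes $\mathcal H$ without its first entry.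

**Definition (good state).** A good state is a pair $(S,\mathcal H)$ with $\mathcal H$ a chain and $S\ne\emptyset$ a finite set of strings of one length $\ell$ such that, if $L\ge1$, then $\ell\le p_1$ and $\mathbb E[w_1|\sigma]\ge2^{-p_1}$ for all $\sigma\in S$.

*Example.* Let every $C_f$ consist of the strings of length $f^+$ beginning with $0$, let $p\in F$, and let $H_1\neq\emptyset$ be a set of elements of $F\setminus\{\max F\}$ above $p$. Put $w_1(\tau)=1$ if $\tau\in2^p$ begins with $0$ and $w_1(\tau)=0$ otherwise. Then $((p,H_1,w_1))$ is a chain with $L=1$. It forms a good state with $S=\{\emptyset\}$, since $\mathbb E[w_1|\emptyset]=1/2\ge2^{-p}$, but not with $S=\{\langle1\rangle\}$, since $\mathbb E[w_1|\langle1\rangle]=0$. In the first example of Section 6, if $H_1$ contains $f_i$'s of both parities, then (1) forces $w_1=0$, whatever the later entries are.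

**Lemma 6.** Let $(S,\mathcal H)$ be good, $L\ge1$, $e\in H_1$. Then there is $S'\subseteq C_e$ such that each element of $S'$ extends an element of $S$, each $\sigma\in S$ has two extensions in $S'$, and $(S',\mathcal H^-)$ is good.

*Proof.* We find many extensions of each $\sigma$ that lie in $C_e$ and also carry enough weight for the next entry. Let $\theta=2^{-p_1}$ and $\sigma\in S$. Since $\ell\le p_1$, averaging (1) over the $\tau\in2^{p_1}$ extending $\sigma$ gives $\mathbb E[1_{C_e}w_2|\sigma]\ge\mathbb E[w_1|\sigma]\ge\theta$. Since $1_{C_e}$ depends on the first $e^+$ bits, the average of $1_{C_e}(\tau)\,\mathbb E[w_2|\tau]$ over $\tau\in2^{e^+}$ extending $\sigma$ is $\ge\theta$. These values lie in $[0,1]$. If fewer than a fraction $\theta/2$ of them were $\ge\theta/2$, the average would be less than $\theta/2+\theta/2$. So at least a fraction $\theta/2$ of the $\tau$ satisfy $\tau\in C_e$ and $\mathbb E[w_2|\tau]\ge\theta/2$. That is at least $2^{e^+-\ell-p_1-1}\ge2$ strings, because $e^+\ge E(p_1)\ge2p_1+2\ge\ell+p_1+2$. Choose two for each $\sigma$; let $S'$ be the set of chosen strings, all of length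 $e^+$. If $L\ge2$, then $e^+\le p_2$ and $\theta/2=2^{-p_1-1}\ge2^{-p_2}$, so $(S',\mathcal H^-)$ is good. If $L=1$ there is nothing more to check. $\square$

## 8. Serving a whole block without spoiling the rest of the chain

**Lemma 7($r$).** Let $(S,\mathcal H)$ be good, $L\ge1$, and $H_1$ $4r$-large. Then there are $t\ge1$, $e_1<\dots<e_t$ in $H_1$, sets $S_0=S,S_1,\dots,S_t$, and an $r$-large $G\subseteq H_1$ such that

* (i) $S_j\subseteq C_{e_j}$ for $1\le j\le t$; each element of $S_j$ extends one of $S_{j-1}$; each element of $S_{j-1}$ has at least two extensions in $S_j$;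
* (ii) $(S_t,\mathcal H^-)$ is good;
* (iii) for consecutive $g<g'$ in $G$ there is $j$ with $g\le e_j<e_j^+\le g'$; and $\max G\le e_t$.

*Proof.* Induction on $r$.

**Case $r=0$.** This is a single branching. Let $e_1=\min H_1$, $G=\{e_1\}$, $t=1$, and let $S_1$ be given by Lemma 6.

**From $r$ to $r+1$.** Assume Lemma 7($r$), and let $H_1$ be $(4r+4)$-large. The plan is to replace the single entry $(p_1,H_1,w_1)$ by more than $m_0=\min H_1$ new entries with $4r$-large sets taken from $H_1$, keep the state good, and apply Lemma 7($r$) to them one after another.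

**Step 1: cutting $H_1$ into blocks.** This step spends four levels of largeness to get far-apart scales. Let $N=H_1$, $p=p_1$, $\theta=2^{-p}$, $K=|S|$, $w:=w_2$. As $S$ consists of strings of length $\ell\le p$, $K\le2^p$. Let $m_0=\min N\ge E(p)$. $N\setminus\{m_0\}$ contains a $(4r+3)$-large $N_1$; let $M=\min N_1\ge E(m_0)$. $N_1\setminus\{M\}$ contains $(4r+2)$-large $B_1<\dots<B_M$; let $b_i=\min B_i$, and note $b_1\ge E(M)$. $B_i\setminus\{b_i\}$ contains a $(4r+1)$-large $D_i$, with $\min D_i\ge E(b_i)$.

**Step 2: thinning, from the last block to the first.** Here we make all elements of a block equivalent with respect to all futures. For $i=M,M-1,\dots,1$ we define a $4r$-large $B_i'\subseteq D_i$ and, for each $A\subseteq\{i+1,\dots,M\}$, a function $w_{i,A}:2^{b_i}\to[0,1]$ such that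
$$w_{i,A}(\tau)=\lfloor\mathbb E[1_{C_f}w_A|\tau]\rfloor_{b_i}\quad\text{for all }f\in B_i',\ \tau\in2^{b_i},\tag{2}$$
where $w_\emptyset:=w$ and $w_A:=w_{\min A,\,A\setminus\{\min A\}}$ for $A\ne\emptyset$. When block $i$ is treated, $w_A$ is already defined for all these $A$. Color $f\in D_i$ by the family of values $\lfloor\mathbb E[1_{C_f}w_A|\tau]\rfloor_{b_i}$ over all $A\subseteq\{i+1,\dots,M\}$ and $\tau\in2^{b_i}$. There are at most $2^{b_i}+1$ values and at most $2^{b_i}2^M$ pairs $(\tau,A)$, and $M\le b_i$. So the number of colors is at most
$$(2^{b_i}+1)^{2^{b_i}2^M}\le2^{(b_i+1)2^{2b_i}}\le2^{2^{3b_i}}=E(b_i)\le\min D_i .$$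
Corollary 3 gives a $4r$-large $B_i'$ on which the color is constant, and (2) defines $w_{i,A}$.

**Step 3: every selection of blocks is a chain.** For $A=\{i_1<\dots<i_z\}\subseteq\{1,\dots,M\}$ put
$$\mathcal H_A:=(b_{i_j},\,B_{i_j}',\,w_{i_j,\{i_{j+1},\dots,i_z\}})_{1\le j\le z}{}^\frown\mathcal H^- .$$
We check that this is a chain. Clearly $b_i\in F$, $b_i<\min B_i'$, and $\emptyset\neq B_i'\subseteq H_1\subseteq F\setminus\{\max F\}$. If $f\in B_i'$ and $i<i'$, then $f^+\le b_{i'}$ because $f<b_{i'}\in F$. And $f^+\le p_2$ (if $p_2$ exists) because $f\in H_1$. The weights are rounded as required. Inequality (1) follows from (2): the weight following $w_{i,A}$ is $w_A$, which for $A=\emptyset$ is $w=w_2$. The entries from $\mathcal H^-$ are unchanged.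

**Step 4: selecting blocks that can be served together.** This is the averaging argument. Fix $\varepsilon_i\in B_i'$ for $1\le i\le M$. Since $\varepsilon_i\in H_1$, averaging (1) for the original chain gives $\mathbb E[1_{C_{\varepsilon_i}}w|\sigma]\ge\mathbb E[w_1|\sigma]\ge\theta$ for $\sigma\in S$. Let $n=\max F$; all functions involved depend on at most $n$ bits. Choose $X_\sigma\in2^n$ extending $\sigma$, for $\sigma\in S$, uniformly and independently. Let
$$P=\{i\in\{1,\dots,M\}:\text{every }X_\sigma\text{ has a prefix in }C_{\varepsilon_i}\},\qquad W=\prod_{\sigma\in S}w(X_\sigma)\in[0,1],$$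
and write $\mathbb E[W;\cdot]$ for the expectation of $W$ restricted to an event. By independence, for each $i$,
$$\mathbb E[1_{i\in P}W]=\prod_{\sigma\in S}\mathbb E[1_{C_{\varepsilon_i}}w|\sigma]\ge\theta^K,\qquad\text{so}\qquad\mathbb E[|P|W]\ge M\theta^K .$$
Tuples with $|P|<M\theta^K/2$ contribute at most $M\theta^K/2$ to this, and $|P|\le M$. Therefore $\mathbb E[W;\,|P|\ge M\theta^K/2]\ge\theta^K/2$. There are at most $2^M$ possible values of $P$, so there is $Z\subseteq\{1,\dots,M\}$ with
$$|Z|\ge M\theta^K/2,\qquad\mathbb E[W;P=Z]\ge\delta:=2^{-M}\theta^K/2 .$$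
Using independence again, $\prod_{\sigma\in S}\mathbb E[\prod_{i\in Z}1_{C_{\varepsilon_i}}\cdot w\,|\,\sigma]=\mathbb E[W;P\supseteq Z]\ge\delta$. All factors are $\le1$, so each is at least $\delta$:
$$\mathbb E\Big[\prod_{i\in Z}1_{C_{\varepsilon_i}}\cdot w\,\Big|\,\sigma\Big]\ge\delta\quad\text{for every }\sigma\in S.\tag{3}$$

**Step 5: the sizes.** We check that $Z$ has more than $m_0$ elements and that $\delta$ is not too small at the scale $b_1$. Since $p+1\le2^p$, we have $p2^p+1\le(p+1)2^p\le4^p\le E(p)\le m_0$. As $\theta^K\ge2^{-p2^p}$, it follows that $\theta^K/2\ge2^{-m_0}$. Hence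
$$|Z|\ge M2^{-m_0}\ge E(m_0)2^{-m_0}\ge m_0+1,\qquad\delta\ge2^{-M-m_0}\ge2^{-2M},\qquad b_1\ge E(M)\ge2M+2 .$$

**Step 6: the new state $(S,\mathcal H_Z)$ is good.** Estimate (3) speaks of the representatives $\varepsilon_i$; we transfer it to the weight $w_Z$, which by (2) is valid for all elements of the blocks. Let $Z=\{i_0<\dots<i_{z-1}\}$. We claim that for $0\le j\le z-1$ and $\tau\in2^{b_{i_j}}$
$$\mathbb E\Big[\prod_{j'\ge j}1_{C_{\varepsilon_{i_{j'}}}}\cdot w\,\Big|\,\tau\Big]\le w_{i_j,\{i_{j+1},\dots,i_{z-1}\}}(\tau)+\sum_{j'\ge j}2^{-b_{i_{j'}}} .\tag{4}$$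
The proof is by downward induction on $j$. For $j=z-1$ this is (2) with $f=\varepsilon_{i_{z-1}}$, $A=\emptyset$, since rounding changes a value by at most $2^{-b_{i_{z-1}}}$. For the step from $j+1$ to $j$, note that $1_{C_{\varepsilon_{i_j}}}$ depends only on the first $\varepsilon_{i_j}^+\le b_{i_{j+1}}$ bits. So we may first condition at level $b_{i_{j+1}}$ and apply the hypothesis there; the left side of (4) is at most
$$\mathbb E\big[1_{C_{\varepsilon_{i_j}}}w_{\{i_{j+1},\dots,i_{z-1}\}}\,\big|\,\tau\big]+\sum_{j'>j}2^{-b_{i_{j'}}} .$$
By (2) with $f=\varepsilon_{i_j}$, replacing the expectation by $w_{i_j,\{i_{j+1},\dots,i_{z-1}\}}(\tau)$ costs at most $2^{-b_{i_j}}$. This proves (4).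

Take $j=0$ in (4) and average over the $\tau\in2^{b_{i_0}}$ extending $\sigma\in S$; note $\ell\le p\le b_{i_0}$. The $b_{i_j}$ are distinct integers $\ge b_1$, so the sum is at most $2^{1-b_1}$. With (3) and Step 5,
$$\mathbb E[w_Z|\sigma]\ge\delta-2^{1-b_1}\ge\delta-2^{-2M-1}\ge\delta/2\ge2^{-2M-1}\ge2^{-b_1}\ge2^{-b_{i_0}} .\tag{5}$$
So $(S,\mathcal H_Z)$ is good.

**Step 7: running through the new chain.** Now we branch. Apply Lemma 6 to $(S,\mathcal H_Z)$ with $e_1:=\min B'_{i_0}$. The new state is good and its chain has lost the entry of $i_0$. Then apply Lemma 7($r$) successively to the entries with the $4r$-large sets $B'_{i_1},\dots,B'_{i_{z-1}}$, obtaining $r$-large $G_j\subseteq B'_{i_j}$; each application leaves a good state whose chain has lost that entry. Concatenate all the $e$'s and all the $S$'s obtained. The chain left at the end is $\mathcal H^-$, which gives (ii). The $e$'s are increasing because $B'_{i_0}<B'_{i_1}<\cdots$. Property (i) holds for each piece, hence for the concatenation.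

Let $G=\{m_0\}\cup G_1\cup\dots\cup G_{z-1}\subseteq H_1$. As $z-1\ge m_0=\min G$ by Step 5, $G$ is $(r+1)$-large. For (iii): first, $m_0\le e_1<e_1^+\le b_{i_1}\le\min G_1$. Inside $G_j$ use Lemma 7($r$). Between $\max G_j$ and $\min G_{j+1}$: the last element $e\in B'_{i_j}$ used satisfies $\max G_j\le e<e^+\le b_{i_{j+1}}\le\min G_{j+1}$. At the end, $\max G=\max G_{z-1}\le e_t$. $\square$

## 9. Proof of Lemma 5

**Step 1: the first good state.** We turn the density hypothesis into a chain with one entry. Let $p=\min F\ge2$. $F\setminus\{p\}$ contains two consecutive $(4b+1)$-large blocks; let $H$ be the first, so $\max F\notin H$ and $\min H\ge E(p)$. Color $f\in H$ by $(\lfloor\mathbb E[1_{C_f}|\tau]\rfloor_p)_{\tau\in2^p}$. There are at most $(2^p+1)^{2^p}\le E(p)\le\min H$ colors. Corollary 3 gives a $4b$-large $H_1\subseteq H$ on which the color has a common value $w_1:2^p\to[0,1]$. Then $((p,H_1,w_1))$ is a chain with $L=1$. The average of $w_1$ over $2^p$ is at least $q-2^{-p}\ge2^{1-p}-2^{-p}=2^{-p}$. So $(\{\emptyset\},((p,H_1,w_1)))$ is a good state.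

**Step 2: the tree.** Apply Lemma 7($b$), and let $T$ be the set of initial segments of elements of $S_t$. By (i), every element of every $S_j$ is in $T$, and every element of $S_t$ extends an element of $S_j$. The strings in $S_j\subseteq C_{e_j}$ with $j\ge1$ have length $e_j^+$.

**Step 3: property 1.** Let $g<g'$ be consecutive in $G$. Take $j$ from (iii) and $e=e_j$. A $\rho\in T$ with $|\rho|=g'\ge e_j^+$ is an initial segment of some element of $S_t$, hence extends an element of $S_j\subseteq C_{e_j}$.

**Step 4: property 2.** Let $g<g'<g''$ be consecutive in $G$. By (iii) take $j,j'$ with $g\le e_j<e_j^+\le g'\le e_{j'}<e_{j'}^+\le g''$; then $j<j'$. A $\rho\in T$ with $|\rho|\le g<e_j^+$ is extended by some element of $S_j$. That element has at least two extensions in $S_{j+1}$, hence at least two in $S_{j'}$. These have the same length $e_{j'}^+\le g''$, so they are incomparable. $\square$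

## 10. Proof of Theorem A: constructing the cut

**Step 1: the starting model and set.** We prepare a nonstandardly large set along which $\neg\varphi$ is witnessed. Let $\varphi$ be as in Section 4 with $\mathsf{RCA}_0\nvdash\varphi$. By completeness and compactness (add a constant above all numerals) there is a countable model $(M,\mathcal S)\models\mathsf{RCA}_0+\neg\varphi$ with $M$ nonstandard. Fix $A\in\mathcal S$, $a\in M$ with $\forall y\exists z\,\neg\theta(A,a,y,z)$ in $(M,\mathcal S)$. By $B\Sigma^0_1$ and primitive recursion there is an infinite $Y\in\mathcal S$ with $\min Y>\max(a,2)$ such that for consecutive $y<y'$ in $Y$: $E(y)\le y'$ and $\forall u\le y\,\exists z\le y'\,\neg\theta(A,a,u,z)$.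

The statement "$Y$ has a finite $n$-large subset" is $\Sigma^0_1$ in $n$ and, by Lemma 1, holds for all standard $n$. It therefore holds for some nonstandard $a_0$: if it fails somewhere, the least failure (which exists by $I\Sigma^0_1$) is nonstandard, and we take its predecessor. Let $F_0\subseteq Y$ be $M$-finite and $a_0$-large. $F_0$ is sparse. Let $d=\max F_0$.

**Step 2: the requirements.** We list, externally and in order type $\omega$, each infinitely often, all requirements of two kinds. This is possible because $M$ is countable.

* $(h)$: $h$ an $M$-finite function with domain $[0,x)$ for some $x\in M$. (These will give $\Sigma^0_1$ induction in $J$.)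
* $(U,q)$: $U$ an $M$-finite set, $U_n=\{\sigma:\langle n,\sigma\rangle\in U\}$, $q>0$ a rational of $M$. (These will give $\mathsf{PPS}(\Pi^0_2)$.)

**Step 3: one stage.** Given an $a_k$-large $F_k$ with $a_k$ nonstandard, let $F\subseteq F_k\setminus\{\min F_k\}$ be an $(a_k-1)$-large block, and put $c=a_k-1$. Treat the $k$-th requirement.

* **$(h)$, if $x<\min F$.** $F\setminus\{\min F\}$ contains $\min F>x$ many $(c-1)$-large blocks $B_i$. At most $x$ of the disjoint intervals $[\min B_i,\max B_i]$ contain a value of $h$. Let $F_{k+1}$ be a block whose interval contains none, and $a_{k+1}=c-1$.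
* **$(U,q)$, if $q\ge2^{1-\min F}$.** Let $b$ be the largest integer with $3(4b+2)\le c$. Then $b$ is nonstandard, and $F$ is $3(4b+2)$-large. Let $R(f,f')$ say $\mu(\bigcap_{i<f}[U_i\cap2^{\le f'}])\ge q$. If $f\le g\le g'\le f'$, then $\bigcap_{i<f}[U_i\cap2^{\le f'}]\supseteq\bigcap_{i<g}[U_i\cap2^{\le g'}]$, so $R$ is monotone as Lemma 4 requires. Apply Lemma 4 with $4b+2$ in place of $c$.
  - *Case (I).* If there is a $(4b+2)$-large $B\subseteq F$ with $\neg R(\min B,\max B)$, let $F_{k+1}=B$.
  - *Case (II).* Otherwise there is a $(4b+2)$-large $F^*\subseteq F$ with $R(f,f')$ for all $f<f'$ in $F^*$. For $f\in F^*\setminus\{\max F^*\}$ with successor $f^+$ in $F^*$ let $C_f=\{\tau\in2^{f^+}:\forall i<f\ \tau\text{ has a prefix in }U_i\}$. Then $R(f,f^+)$ says exactly $|C_f|\ge q2^{f^+}$, and $q\ge2^{1-\min F}\ge2^{1-\min F^*}$. Apply Lemma 5 to $F^*$ to get $G,T$; let $F_{k+1}=G$.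

  In both cases let $a_{k+1}=b$; $F_{k+1}$ is $b$-large.
* If the condition fails, let $F_{k+1}=F$, $a_{k+1}=c$.

In every case $a_{k+1}$ is nonstandard, so the construction never stops.

**Step 4: the cut.** We collect the properties of the limit. By construction $F_0\supseteq F_1\supseteq\cdots$ and $\min F_k<\min F_{k+1}$. Let $J=\{x\in M:\exists k\ x<\min F_k\}$, an initial segment of $M$, and $\mathrm{Cod}=\{D\cap J:D\ M\text{-finite}\}$.

* Each $\min F_k$ is in $J$, since $\min F_k<\min F_{k+1}$.
* Every element of $J$ is below $\max F_k$ for every $k$, because $\min F_{k'}\in F_k$ for $k'\ge k$. In particular $d\notin J$.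
* $F_k\cap J$ is cofinal in $J$ for every $k$, since it contains $\min F_{k'}$ for all $k'\ge k$.
* $J$ is closed under $E$, because $E(\min F_k)\le\min F_{k+1}$ by sparseness of $F_0$. Hence $J$ is closed under $+,\cdot,\exp$.
* $a\in J$, because $a<\min Y\le\min F_0$.
* Every requirement $(h)$ with $x\in J$, and every $(U,q)$ with $q$ a rational of $J$, is treated with its condition satisfied at some stage. Indeed, if $x\in J$, then $x<\min F_k$ for all large $k$. If $q=u/v>0$ with $u,v\in J$, then $q\ge1/v\ge2^{1-\min F_k}$ for all large $k$. Moreover $\min F\ge\min F_k$ at stage $k$, and each requirement is listed infinitely often.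

## 11. Proof of Theorem A: what holds in $(J,\mathrm{Cod})$

**Step 1: absoluteness.** This lets us move between $J$ and $M$. For a $\Delta_0$ formula $\psi$ and arguments in $J$, $\psi(\cdot,D\cap J)$ in $J$ is equivalent to $\psi(\cdot,D)$ in $M$, since $J$ is an initial segment closed under the operations. In particular the basic axioms hold in $J$. Codes of strings with length in $J$ lie in $J$. Several set parameters can be combined into one.

**Step 2: $I\Sigma^0_1$.** Here the requirements $(h)$ are used: they put a gap into the possible witnesses. Let $\exists y\,\psi(x,y,D\cap J)$ be $\Sigma^0_1$ with parameters from $J$, and let $x_0\in J$. Let $h(x)$, for $x<x_0$, be the least $y\le d$ with $\psi(x,y,D)$, or $d$ if there is none. When $(h)$ was treated with its condition satisfied, $\mathrm{ran}(h)$ was made disjoint from an interval $[\min F_{k+1},\max F_{k+1}]$, with $c_0:=\min F_{k+1}\in J$ and all of $J$ below $\max F_{k+1}$. So $\mathrm{ran}(h)\cap J\subseteq[0,c_0)$. If $x<x_0$ has a witness $y\in J$, then $h(x)\le y$ is the least witness and lies in $J$, hence $h(x)<c_0$. Thus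
$$\{x<x_0:J\models\exists y\,\psi(x,y,D\cap J)\}=\{x<x_0:\exists y\le c_0\,\psi(x,y,D)\}$$
is $M$-finite. Now suppose a $\Sigma^0_1$ formula holds at $0$, is preserved by successor and fails at $x_1\in J$. Take $x_0=x_1+1$. The complement of this $M$-finite set in $[0,x_0)$ is $M$-finite and nonempty, so it has a least element. That element is positive, and its predecessor satisfies the formula, a contradiction. So $I\Sigma^0_1$ holds.

**Step 3: $\Delta^0_1$-comprehension.** We find an $M$-finite set that is correct on $J$. Suppose that in $J$, $\exists y\,\psi_0(x,y)\leftrightarrow\neg\exists y\,\psi_1(x,y)$ for all $x$. Let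
$$D'=\{x\le d:\exists y\le d\,(\psi_0(x,y)\wedge\forall y'<y\,\neg\psi_1(x,y'))\},$$
evaluated in $M$ with the $M$-finite parameters. Let $x\in J$. If some $y\in J$ satisfies $\psi_0(x,y)$, then no $y'\in J$ satisfies $\psi_1(x,y')$, so $x\in D'$. If not, some $y_1\in J$ satisfies $\psi_1(x,y_1)$, and any $y\le d$ with $\psi_0(x,y)$ lies above $J$, hence above $y_1$; so $x\notin D'$. Thus $D'\cap J$ is the required set.

**Step 4: weak König's lemma.** We let the tree overflow $J$. Let $D\cap J$ be an infinite binary tree in $J$. It has strings of every length $n\in J$: there are fewer than $2^n\in J$ strings of length less than $n$ and their codes are bounded in $J$, so some string in the tree has length at least $n$, and the tree is closed under initial segments. Consider the $M$-finite set $Q$ of all $n\le d$ such that some $\sigma\in D$ of length $n$ has all its initial segments in $D$. It contains every $n\in J$. Either $Q=[0,d]$, and we take $n=d\notin J$; or the least $n'\notin Q$ is not in $J$, and then $n=n'-1\in Q\setminus J$, as $J$ is closed under successor. For a corresponding $\sigma$ of length $n$, the set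 $\{i<n:\sigma(i)=1\}\cap J$ is in $\mathrm{Cod}$. It is a path of $D\cap J$, since for $m\in J$ the string $\sigma\restriction m$ is in $D$ and its code is in $J$. So $(J,\mathrm{Cod})\models\mathsf{WKL}_0$.

**Step 5: $\neg\varphi$.** Here the choice of $Y$ is used. $A\cap J\in\mathrm{Cod}$, since $A\cap[0,d]$ is $M$-finite. Given $y\in J$, choose $k$ with $y<\min F_k$. Since $\min F_k<\min F_{k+1}$ are in $Y$, there is $z\le\min F_{k+1}$, so $z\in J$, with $\neg\theta(A,a,y,z)$. By absoluteness $(J,\mathrm{Cod})\models\forall y\exists z\,\neg\theta(A\cap J,a,y,z)$, that is, $\neg\varphi$ holds.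

**Step 6: $\mathsf{PPS}(\Pi^0_2)$.** Here the requirements $(U,q)$ are used. Let $U\cap J$, with $U$ $M$-finite, code a set $X$ that is positive in $J$ with witness $q\in J$. For $n,s\in J$, the sets $U_i\cap2^{\le s}$ ($i<n$) and the measures $\mu(\bigcap_{i<n}[U_i\cap2^{\le s}])$ are the same for $U$ in $M$ and for $U\cap J$ in $J$, since all codes involved lie in $J$. Consider a stage $k$ where $(U,q)$ was treated with its condition satisfied.

*Case (I) is impossible.* In case (I), $n=\min B=\min F_{k+1}\in J$. For every $s\in J$ we have $s<\max B$, so
$$\mu\Big(\bigcap_{i<n}[U_i\cap2^{\le s}]\Big)\le\mu\Big(\bigcap_{i<n}[U_i\cap2^{\le\max B}]\Big)<q .$$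
This contradicts positivity in $J$ with witness $q$.

*So case (II) holds.* Then $G=F_{k+1}$ is such that $G\cap J$ is cofinal in $J$, so successors in $G$ of elements of $G\cap J$ are in $J$. Let $T_J=T\cap J\in\mathrm{Cod}$, a tree containing $\emptyset$.

*$T_J$ is perfect.* Let $\rho\in T_J$. Choose $g\in G\cap J$ with $|\rho|\le g$, and let $g',g''\in J$ be the next elements of $G$. By Lemma 5(2), $\rho$ has two incomparable extensions in $T$ of length $\le g''$. Their codes are in $J$, so they lie in $T_J$.

*The paths of $T_J$ are in $X$.* Let $x\in\mathrm{Cod}$ be a path of $T_J$ and let $n\in J$. Choose consecutive $g<g'$ of $G$, both in $J$, with $n<g$. By Lemma 5(1), $x\restriction g'\in T$ has a prefix in $C_e$ for some $e\ge g>n$ with $e^+\le g'$. By the definition of $C_e$, and since $n<e$, $x$ has a prefix in $U_n$ of length $\le g'$, and the code of this prefix is in $J$. As $n\in J$ was arbitrary, $x\in X$.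

Thus $(J,\mathrm{Cod})\models\mathsf{WKL}_0+\mathsf{PPS}(\Pi^0_2)+\neg\varphi$, so $\mathsf{WKL}_0+\mathsf{PPS}(\Pi^0_2)\nvdash\varphi$. Together with Section 3 this proves Theorem A. $\blacksquare$
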